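\title{Four-connected 2-cyclic graphs have at least $7n/3$ edges}

\begin{abstract}
A graph is 2-cyclic if the neighborhood of every non-dominating set of at most two vertices contains a cycle. We prove that every 4-connected 2-cyclic graph on $n\ge 9$ vertices has at least $\frac73 n$ edges. The bound fails for $n=6,7,8$, it is attained for $n=9$, the value $\lceil\frac73 n\rceil$ is attained for all $n\ge 12$ with $n\equiv 0,1 \pmod 6$, and the bound is within $\frac{10}{3}$ of the minimum for all $n\ge 30$. The proof is by discharging. It rests on a classification of the surroundings of two adjacent vertices of degree four.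
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite and simple unless they are called multigraphs. Let $G$ be a graph with vertex set $V$, with $n$ vertices and $e(G)$ edges. For $S\subseteq V$ let $N(S)$ be the set of vertices of $V\setminus S$ that have a neighbor in $S$, let $N[S]=S\cup N(S)$, and write $N(v)$ for $N(\{v\})$. The set $S$ is \emph{dominating} if $N[S]=V$. A vertex set $W$ \emph{contains a cycle} if the induced subgraph $G[W]$ does. The graph $G$ is \emph{$k$-cyclic} if every nonempty set $S\subseteq V$ with $|S|\le k$ is dominating or $N(S)$ contains a cycle. As usual, $G$ is \emph{$k$-connected} if $n>k$ and $G-T$ is connected for every $T\subseteq V$ with $|T|<k$.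

If $S$ is not dominating, then deleting $N(S)$ separates $S$ from $V\setminus N[S]$. So a graph is $k$-cyclic when none of the vertex cuts that surround at most $k$ vertices induces a forest. In a sparse graph most neighborhoods are small, and a small set has little room for a cycle, so one expects the condition to force many edges. It is known that every 3-connected 2-cyclic graph on $n\ge 6$ vertices satisfies $e(G)\ge 2n$, and that infinitely many 4-connected 2-cyclic graphs have exactly $\frac73 n$ edges. The question posed in \cite{BCF} is whether every 4-connected 2-cyclic graph on $n\ge 9$ vertices has at least $\frac73 n$ edges.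

Here is why $\frac73$ is the constant to guess. A 4-connected graph has minimum degree at least 4, hence at least $2n$ edges, and a graph with close to $2n$ edges consists mostly of vertices of degree 4. A cheap way to put a cycle into the neighborhood of every vertex is to take disjoint copies of $K_4$ and join them by a perfect matching whose edges run between different copies. This graph is 4-regular and 1-cyclic, but not 2-cyclic when it is large: if $u,v,x,y$ form a copy of $K_4$, then $N(\{u,v\})$ consists of the edge $xy$ and two further vertices that are adjacent to neither $x$ nor $y$. The octahedron $K_{2,2,2}$, with 6 vertices and 12 edges, is a block that does not have this defect. In a 4-connected graph made of many octahedra, at least four vertices of each octahedron have a neighbor outside it, since otherwise they would form a cut of at most three vertices. This costs at least $12+\frac42=14$ edges for every 6 vertices, and $\frac{14}{6}=\frac73$. The answer to the question is that no other construction does better.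

\begin{theorem}\label{thm:main}
If $G$ is a 4-connected 2-cyclic graph on $n\ge 9$ vertices, then $e(G)\ge\frac73 n$.
\end{theorem}

The proof uses only the following local consequences of the hypotheses.
\begin{itemize}
\item[(H1)] If $1\le |A|\le 6$ and $N[A]\ne V$, then $|N(A)|\ge 4$.
\item[(H2)] If $\deg v\in\{4,5\}$, then $N(v)$ contains a cycle.
\item[(H3)] If $uv$ is an edge and $|N[\{u,v\}]|\le 7$, then $N(\{u,v\})$ contains a cycle.
\end{itemize}

\begin{theorem}\label{thm:local}
If $G$ is a graph on $n\ge 9$ vertices that satisfies \textup{(H1)--(H3)}, then $e(G)\ge\frac73 n$.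
\end{theorem}

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(a)] For $n=6,7,8$ there are 4-connected 2-cyclic graphs on $n$ vertices with $3n-6<\frac73 n$ edges. For $n=9$ there is one with $21=\frac73 n$ edges.
\item[(b)] Let $n=6m+r$ with $0\le r\le 5$ and $m\ge\max(2,r)$. There is a 4-connected 2-cyclic graph on $n$ vertices with $14m+3r=\frac73 n+\frac23 r$ edges. In particular, the minimum number of edges of a 4-connected 2-cyclic graph on $n$ vertices is exactly $\lceil\frac73 n\rceil$ for all $n\ge 12$ with $n\equiv 0,1\pmod 6$, and it is at most $\frac73 n+\frac{10}{3}$ for all $n\ge 30$.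
\end{itemize}
\end{theorem}

Theorem~\ref{thm:local} says that the average degree is at least $\frac{14}{3}$. We prove this by discharging: every vertex $x$ receives the charge $\deg x-\frac{14}{3}$, charge is moved between vertices without changing the total, and if every vertex ends with nonnegative charge, then $2e(G)-\frac{14}{3}n\ge 0$. We begin with the constructions (Section~\ref{sec:examples}), because the graphs with exactly $\frac73 n$ edges show how the charge should move. Section~\ref{sec:tools} collects the tools and shows them at work in the 4-regular case. The obstacle to discharging is a cluster of vertices of degree 4, so Section~\ref{sec:pairs} classifies the surroundings of two adjacent ones. Sections~\ref{sec:needy} and~\ref{sec:rules} set up the rules, and Sections~\ref{sec:six} and~\ref{sec:five} check the final charges.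

\section{Double wheels and rings}\label{sec:examples}

Say that a graph has property $(*)$ if $N(v)$ contains a cycle for every vertex $v$ and $N(\{u,v\})$ contains a cycle for every edge $uv$. Such a graph is 2-cyclic, because $N(\{u,v\})\supseteq N(u)$ when $u$ and $v$ are nonadjacent.

For $k\ge 4$ the \emph{double wheel} $D_k$ consists of a cycle of length $k$, the \emph{rim}, and two nonadjacent \emph{hubs} joined to all rim vertices. It has $k+2$ vertices and $3k$ edges, and $D_4$ is the octahedron.

\begin{lemma}\label{lem:wheel}
For $k\ge 4$ the graph $D_k$ is 4-connected and has property $(*)$.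
\end{lemma}

\begin{proof}
Delete a set $T$ of at most three vertices; at least one rim vertex survives. If a hub survives, it is adjacent to all surviving rim vertices, and so is the other hub if it survives. If both hubs are deleted, at most one rim vertex is deleted, and what is left of the rim is connected.

The neighborhood of a hub is the rim. The neighborhood of a rim vertex consists of the two hubs and two rim vertices, which form a 4-cycle. For a rim edge $uv$, the set $N(\{u,v\})$ consists of the two hubs and two further rim vertices, distinct because $k\ge 4$, and these again form a 4-cycle. For an edge from a hub to a rim vertex $v$, the set $N(\{\text{hub},v\})$ contains the other hub and the $k-1\ge 3$ other rim vertices; two consecutive ones form a triangle with that hub.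
\end{proof}

A multigraph on at least two vertices is \emph{$\kappa$-edge-connected} if it stays connected after the deletion of any set of fewer than $\kappa$ edges.

\begin{lemma}\label{lem:ring}
Let $H$ be a loopless $\kappa$-regular $\kappa$-edge-connected multigraph. For each vertex $i$ of $H$ let $F_i$ be a graph such that $F_i-T$ is nonempty and connected whenever $|T|<\kappa$. Form $G$ from the disjoint union of the blocks $F_i$ by attaching the $\kappa$ edges of $H$ at $i$ to $\kappa$ distinct vertices of $F_i$, for every $i$. Then $G$ is a simple $\kappa$-connected graph. If every $F_i$ has property $(*)$, then so does $G$.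
\end{lemma}

\begin{proof}
The edges between blocks form a matching, so $G$ is simple, and $G$ has at least $2\kappa$ vertices. Delete a set $T$ with $|T|<\kappa$. Every block stays nonempty and connected, and every deleted vertex destroys at most one edge of $H$. Since $H$ minus fewer than $\kappa$ edges is connected, $G-T$ is connected.

Suppose that the blocks have property $(*)$. If $S$ is a vertex or an edge inside $F_i$, the neighborhood of $S$ in $G$ contains its neighborhood in $F_i$. If $uv$ is an edge with $u\in F_i$ and $v\notin F_i$, then $N(\{u,v\})$ contains the neighborhood of $u$ in $F_i$.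
\end{proof}

For $m\ge 3$ let $H_m$ be obtained from a cycle on $m$ vertices by doubling every edge, and let $H_2$ consist of two vertices joined by four parallel edges. Then $H_m$ is 4-regular with $2m$ edges. It is 4-edge-connected: for $m\ge 3$, a nonempty proper set of vertices is left by at least two edges of the cycle, hence by at least four edges of $H_m$. We call the graphs that Lemma~\ref{lem:ring} produces from $H_m$ \emph{rings}.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(a) Take $D_{n-2}$, which has $3n-6$ edges. For $n=6,7,8$ this gives $12<14$, $15<\frac{49}{3}$ and $18<\frac{56}{3}$, and for $n=9$ it gives $21=\frac73\cdot 9$.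

(b) Take a ring over $H_m$ with $r$ blocks $D_5$ and $m-r$ blocks $D_4$. By Lemmas~\ref{lem:wheel} and~\ref{lem:ring} it is 4-connected and 2-cyclic. It has $7r+6(m-r)=n$ vertices and $15r+12(m-r)+2m=14m+3r$ edges, and $\frac73 n+\frac23 r=14m+\frac73 r+\frac23 r=14m+3r$. For $r=0$ and $r=1$ we have $\lceil\frac73 n\rceil=14m$ and $\lceil 14m+\frac73\rceil=14m+3$, so the ring meets the lower bound of Theorem~\ref{thm:main}; here $m\ge 2$ means $n\ge 12$. For $n\ge 30$ we have $m\ge 5\ge r$, so the ring exists, and $\frac23 r\le\frac{10}{3}$.
\end{proof}

\begin{remark}\label{rem:hyp}
No hypothesis of Theorem~\ref{thm:main} can be weakened by one step. Part (a) shows that $n\ge 8$ is not enough. A ring over $H_m$ with blocks $K_4$ is 4-connected by Lemma~\ref{lem:ring} and 1-cyclic, and it has $2n$ edges. Lemma~\ref{lem:ring} with $\kappa=3$, $H=K_4$ and four blocks $D_4$ gives a 3-connected 2-cyclic graph with 24 vertices and $48+6=54<56$ edges.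
\end{remark}

\begin{example}\label{ex:calibrate}
The initial charge $\deg x-\frac{14}{3}$ equals $-\frac23,\frac13,\frac43,\frac73$ for the degrees $4,5,6,7$. In a graph with exactly $\frac73 n$ edges the total charge is 0, so every vertex has to end with charge exactly 0.

In $D_7$ the seven rim vertices have degree 4 and the two hubs have degree 7. If each hub sends $\frac13$ to each neighbor, all charges become 0.

In a ring of octahedra each block has four vertices of degree 5 and two of degree 4. If the two vertices of degree 4 are nonadjacent, each of them is adjacent to all four vertices of degree 5 in the block, and all charges become 0 when each vertex of degree 5 sends $\frac16$ to both. If they are adjacent, call them $v,w$; the nonadjacent pairs of the octahedron are $\{v,w'\}$, $\{w,v'\}$ and $\{p,q\}$. Now $p$ and $q$ send $\frac16$ to each of $v,w$, while $v'$ sends its whole charge $\frac13$ to $v$, and $w'$ to $w$.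

These three patterns reappear below as rule R1 and as the gifts to vertices of types T1 and T3.
\end{example}

\section{Expansion and cycles}\label{sec:tools}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:local}]
Let $G$ be 4-connected and 2-cyclic with $n\ge 9$. If $A\ne\emptyset$ and $N[A]\ne V$, then $N(A)$ separates $A$ from $V\setminus N[A]$, so $|N(A)|\ge 4$; this is (H1). The sets $\{v\}$ in (H2) and $\{u,v\}$ in (H3) have closed neighborhoods of at most $7<n$ vertices. They are not dominating, so their neighborhoods contain cycles.
\end{proof}

From now on $G$ is a graph on $n\ge 9$ vertices that satisfies (H1)--(H3). We write $u\sim v$ for adjacent and $u\not\sim v$ for nonadjacent vertices, and $u\sim a,b$ for ``$u\sim a$ and $u\sim b$''.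

\begin{lemma}\label{lem:expansion}
\begin{itemize}
\item[(E1)] If $1\le|A|\le 5$, then $|N(A)|\ge 4$. If $|A|=6$, then $|N(A)|\ge 3$.
\item[(E2)] If $1\le |A|\le 4$ and $|N(A)|=4$, then every vertex of $N(A)$ has a neighbor outside $N[A]$.
\end{itemize}
\end{lemma}

\begin{proof}
If (E1) fails for $A$, then $|N[A]|\le 8<n$ and $|N(A)|\le 3$, against (H1). If $u\in N(A)$ violates (E2), then $N(A\cup\{u\})\subseteq N(A)\setminus\{u\}$ has at most three elements, against (E1).
\end{proof}

From here on, (H1) and the bound $n\ge 9$ are used only through this lemma. The bound is what (E1) needs: five rim vertices of $D_6$ have only three neighbors, and so do six rim vertices of $D_7$. We use (E1) mostly in the following form. If $|A|\le 5$ and we can name four vertices that include all of $N(A)$, then these four vertices are distinct, lie outside $A$, and form $N(A)$; if also $|A|\le 4$, then (E2) applies to them.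

By (E1) the minimum degree is at least 4. A vertex is \emph{small} if its degree is 4 and \emph{big} otherwise. When we list the neighborhood of a single vertex, as in $N(v)=\{a,b,c,d\}$, the listed vertices are distinct. Let $t(u,v)=|N(u)\cap N(v)|$. For $u\sim v$ this is the degree of $u$ in $G[N(v)]$, and we call $u$ and $v$ \emph{close} if $u\sim v$ and $t(u,v)\ge 2$. A vertex on a cycle in $N(v)$ is close to $v$.

To locate the cycles given by (H2) and (H3) we use two elementary facts about a set $W$ that contains a cycle.
\begin{itemize}
\item[(P1)] A vertex with at most one neighbor in $W$ is on no cycle in $W$, so $W$ still contains a cycle after its removal. This may be repeated.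
\item[(P2)] If $W=\{a,b,c,d\}$ with $a\not\sim c$ and $b\not\sim d$, then each of $a,c$ is adjacent to each of $b,d$. Indeed, $G[W]$ is a subgraph of the 4-cycle $abcd$.
\end{itemize}

\begin{lemma}\label{lem:close}
A small vertex $v$ has at least three close neighbors. If one neighbor of $v$ is not close to $v$, then the other three form a triangle.
\end{lemma}

\begin{proof}
By (H2) there is a cycle in $N(v)$, and its vertices are close to $v$. A neighbor that is not close avoids the cycle, which is then a triangle on the other three neighbors.
\end{proof}

\begin{example}\label{ex:regular}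
The smallest instance of the method is the proof that $G$ is not 4-regular. Suppose it is. Take a vertex $v$ and a close neighbor $w$. If $t(v,w)=3$, then $|N(\{v,w\})|=3$, against (E1). So $t(v,w)=2$, say $N(v)=\{w,p,q,v'\}$ and $N(w)=\{v,p,q,w'\}$ with $v'\ne w'$. Now $N(\{v,w\})=\{p,q,v',w'\}$, and (E2) gives each of $p,q$ a neighbor outside these six vertices. If $p\not\sim q$, then (P2) applied to $N(v)$, where also $w\not\sim v'$, gives $p\sim v'$, and applied to $N(w)$ it gives $p\sim w'$. So $p$ is adjacent to $v,w,v',w'$ and to an outside vertex, and $\deg p\ge 5$. If $p\sim q$, then the four neighbors of $p$ are $v,w,q$ and an outside vertex, and likewise for $q$. Then $p$ and $q$ have one neighbor each in $\{p,q,v',w'\}$, and by (P1) this set contains no cycle, against (H3).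
\end{example}

Every argument below follows this pattern. The cycle conditions force edges inside a small cluster, expansion forces edges that leave it, and the vertices on the boundary of the cluster, which carry both kinds of edges, get large degree.

\section{Two adjacent vertices of degree four}\label{sec:pairs}

A small vertex needs $\frac23$, and a small neighbor cannot contribute. So we have to show that adjacent small vertices force large degrees nearby. If they have no common neighbor we shall need nothing. The other cases are the subject of this section.

\begin{lemma}\label{lem:t}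
Let $v\sim w$ be small. Then $t(v,w)\le 2$. If $t(v,w)=1$, with $N(v)=\{w,p,a,b\}$ and $N(w)=\{v,p,c,d\}$, then $pab$ and $pcd$ are triangles, and $p$ has the six distinct neighbors $v,w,a,b,c,d$.
\end{lemma}

\begin{proof}
If $t(v,w)=3$, then $|N(\{v,w\})|=3$, against (E1). If $t(v,w)=1$, then $v$ and $w$ are not close, and Lemma~\ref{lem:close} applied to $v$ and to $w$ gives the two triangles. The sets $\{a,b\}$ and $\{c,d\}$ are disjoint because $p$ is the only common neighbor.
\end{proof}

A \emph{close pair} is a pair of small vertices that are close to each other. By Lemma~\ref{lem:t} they have exactly two common neighbors. A \emph{labeling} of a close pair is a choice of names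
\[
N(v)=\{w,p,q,v'\},\qquad N(w)=\{v,p,q,w'\},\qquad X=\{v,w,p,q,v',w'\}.
\]
The six vertices of $X$ are distinct, $v'\not\sim w$ and $w'\not\sim v$. We call $v'$ and $w'$ the \emph{private neighbors} of $v$ and $w$. A vertex outside $X$ is adjacent to neither $v$ nor $w$. Labelings differ by exchanging $p$ with $q$, or $(v,v')$ with $(w,w')$, or both.

\begin{lemma}\label{lem:config}
For every close pair, each of $p,q,v',w'$ has a neighbor outside $X$, and some labeling satisfies one of the following (see Figure~\ref{fig:config}).
\begin{itemize}
\item[(O)] $p\not\sim q$; both $p$ and $q$ are adjacent to both $v'$ and $w'$; $\deg p,\deg q\ge 5$.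
\item[(A)] $p\sim q$; $\deg p,\deg q\ge 6$.
\item[(B)] $p\sim q$; $\deg p\ge 6$; $N(q)=\{v,w,p,v',q'\}$ with $q'\notin X$; $pv'q'$ is a triangle.
\item[(C)] $p\sim q$; $pv'w'$ is a triangle; $\deg p\ge 6$. We call $p$ the \emph{hub}.
\end{itemize}
\end{lemma}

\begin{proof}
Since $N(\{v,w\})=\{p,q,v',w'\}$, (E2) gives the outside neighbors. If $p\not\sim q$, then (P2) applied to $N(v)$ and to $N(w)$ shows that $p,q$ are adjacent to $v',w'$. Each of $p,q$ is then adjacent to $v,w,v',w'$ and to an outside vertex. This is (O).

Let $p\sim q$. Since $|N[\{v,w\}]|=6$, (H3) gives a cycle in $\{p,q,v',w'\}$. If the cycle avoids one of $p,q$, choose the names so that it avoids $q$. Then it is the triangle $pv'w'$, and $p$ is adjacent to $v,w,q,v',w'$ and to an outside vertex. This is (C).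

Otherwise the cycle passes through $p$ and $q$, and each of them has a cycle neighbor in $\{v',w'\}$. So each of $p,q$ is adjacent to $v$, $w$, the other one, a private neighbor and an outside vertex, and has degree at least 5. If both degrees are at least 6, we have (A). Otherwise choose the names so that $\deg q=5$ and $q\sim v'$; then $N(q)=\{v,w,p,v',q'\}$ with $q'\notin X$. The set $N(\{v,q\})=\{w,p,v',q'\}$ contains a cycle by (H3). In this set $w$ is adjacent only to $p$, so $pv'q'$ is a triangle by (P1). By (E2) for $\{v,q\}$, the vertex $p$ has a neighbor outside $\{v,q,w,p,v',q'\}$. Together with $v,w,q,v',q'$ this gives $\deg p\ge 6$. This is (B).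
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85,every node/.style={circle,draw,inner sep=0pt,minimum size=14pt,font=\small}]
\foreach \n/\x/\y/\z in {1/0/0/O,2/6/0/A,3/0/-3.7/B,4/6/-3.7/C}{
\begin{scope}[shift={(\x,\y)}]
\node[fill=black!20] (v\n) at (-0.7,0) {$v$}; \node[fill=black!20] (w\n) at (0.7,0) {$w$};
\node (p\n) at (0,1.2) {$p$}; \node (q\n) at (0,-1.2) {$q$};
\node (a\n) at (-1.9,0) {$v'$}; \node (b\n) at (1.9,0) {$w'$};
\draw (a\n)--(v\n)--(w\n)--(b\n) (v\n)--(p\n)--(w\n)--(q\n)--(v\n);
\node[draw=none] at (2.1,1.2) {(\z)};
\end{scope}}
\draw[very thick] (a1)--(p1)--(b1)--(q1)--(a1) (p2)--(q2);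
\node (c3) at (-1.9,-5.0) {$q'$};
\draw[very thick] (q3)--(p3)--(a3)--(q3)--(c3)--(a3);
\draw[very thick] (c3) .. controls (-3.5,-4.0) and (-2,-2.1) .. (p3);
\draw[very thick] (q4)--(p4) (a4)--(p4)--(b4);
\draw[very thick] (a4) .. controls (4.5,-6.1) and (7.5,-6.1) .. (b4);
\end{tikzpicture}
\caption{The four configurations around two adjacent vertices $v,w$ of degree 4 (shaded, all their edges drawn) with two common neighbors $p,q$. Thin edges are present in all cases, thick edges are specific to the configuration, and further edges may be present. In (O), $p$ and $q$ are nonadjacent. In (A), $\deg p,\deg q\ge 6$. In (B), $\deg p\ge 6$, and all five edges at $q$ are drawn. In (C), $\deg p\ge 6$.}\label{fig:config}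
\end{figure}

The configurations with $p\sim q$ need not exclude one another. A statement about a configuration is meant for every labeling that satisfies it. Configurations (O), (A) and (C) are symmetric under the exchange of $(v,v')$ and $(w,w')$, and (B) is not. In two frequent situations the configuration can be read off at once.

\begin{corollary}\label{cor:recognize}
Let a close pair have the common neighbors $p$ and $q$.
\begin{itemize}
\item[(i)] If $p\not\sim q$, the pair is in configuration \textup{(O)}, so both private neighbors are adjacent to $p$ and $q$.
\item[(ii)] If $p\sim q$ and $q$ is small, the pair is in configuration \textup{(C)} with hub $p$, so the private neighbors are adjacent to each other and to $p$.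
\end{itemize}
\end{corollary}

\begin{proof}
Only (O) has nonadjacent common neighbors. In (A) and (B) both common neighbors are big, and a hub is big.
\end{proof}

A close pair may be part of a larger cluster of small vertices. The next lemma shows that every further small vertex in $X$ raises the degree of a common neighbor. The proofs apply Lemma~\ref{lem:t} or Corollary~\ref{cor:recognize} to the new pair of small vertices and then (E2) to the enlarged cluster.

\begin{lemma}\label{lem:refine}
\begin{itemize}
\item[(O$^+$)] In \textup{(O)}, if $v'$ or $w'$ is small, then $\deg p,\deg q\ge 6$.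
\item[(B$^+$)] In \textup{(B)}, $v'$ is big. If $\deg p=6$, then $N(p)=\{v,w,q,v',q',p'\}$ where $q'$ is big and $p'\not\sim v,w$.
\item[(C1)] In \textup{(C)}, if $q$ is small, then $\deg p\ge 7$, and $N(q)=\{v,w,p,q'\}$ where $v',w',q'$ are distinct, big, pairwise adjacent, and adjacent to $p$.
\item[(C2)] In \textup{(C)}, if $v'$ is small, then $\deg p\ge 7$, $v'\not\sim q$, $w'$ is big, and $N(v')=\{v,p,w',v''\}$ where $v''\notin X$, $v''\sim p,w'$, and $v''$ has a neighbor outside $X\cup\{v''\}$. The symmetric statement holds if $w'$ is small.
\end{itemize}
\end{lemma}

\begin{proof}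
(O$^+$) By symmetry let $v'$ be small, $N(v')=\{v,p,q,v''\}$. Then $v,v'$ is a close pair with the nonadjacent common neighbors $p,q$, so $v''\sim p,q$ by Corollary~\ref{cor:recognize}(i). For $A=\{v,w,v'\}$ we have $N(A)\subseteq\{p,q,w',v''\}$. By (E1) these four vertices are distinct and outside $A$, and by (E2) both $p$ and $q$ have a neighbor outside $N[A]$. Both are also adjacent to $v,w,v',w',v''$.

(B$^+$) We have $N(\{v,q\})=\{w,p,v',q'\}$. By (E2), $v'$ and $p$ have neighbors outside $Y=\{v,w,p,q,v',q'\}$. Since $v'\sim v,p,q,q'$, the vertex $v'$ is big. Let $\deg p=6$, so $N(p)=\{v,w,q,v',q',p'\}$ with $p'\notin Y$. For $A=\{v,w,p,q\}$ we have $N(A)\subseteq\{v',w',q',p'\}$, so these vertices are distinct and $q'$ has a neighbor outside $N[A]$. From $p'\notin Y\cup\{w'\}$ we get $p'\not\sim v,w$. The set $N[\{p,q\}]$ has seven elements, so $N(\{p,q\})=\{v,w,v',q',p'\}$ contains a cycle by (H3). In this set $w$ is adjacent only to $v$, and after the removal of $w$ the vertex $v$ is adjacent only to $v'$. By (P1), $v'q'p'$ is a triangle. So $q'$ is adjacent to $p,q,v',p'$ and to a vertex outside $N[A]$, and $q'$ is big.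

(C1) The vertex $q$ is adjacent to $v,w,p$ and to a vertex $q'\notin X$, so $N(q)=\{v,w,p,q'\}$. The close pair $v,q$ has the common neighbors $p\sim w$ with $w$ small and the private neighbors $v',q'$. Corollary~\ref{cor:recognize}(ii) gives $q'\sim p,v'$. The close pair $w,q$ has the common neighbors $p\sim v$ and the private neighbors $w',q'$, so $q'\sim w'$. For $A=\{v,w,q\}$ we have $N(A)=\{p,v',w',q'\}$, and these four vertices are pairwise adjacent. By (E2) each has a neighbor outside $N[A]$. So $p$ has degree at least $3+3+1=7$, and each of $v',w',q'$, having a neighbor in $A$, has degree at least $1+3+1=5$.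

(C2) The vertex $v'$ is adjacent to $v,p,w'$ and to a vertex $v''\notin X$, so $N(v')=\{v,p,w',v''\}$ and $v'\not\sim q$. The only common neighbor of $v$ and $v'$ is $p$, and Lemma~\ref{lem:t} shows that $pw'v''$ is a triangle. For $A=\{v,w,v'\}$ we have $N(A)=\{p,q,w',v''\}$ and $N[A]=X\cup\{v''\}$. By (E2), $p$ and $v''$ have neighbors outside $N[A]$. Since $p\sim v,w,q,v',w',v''$, we get $\deg p\ge 7$. If $w'$ were small, then $N(w')=\{w,p,v',v''\}$ and $N(\{v,w,v',w'\})=\{p,q,v''\}$, against (E1).
\end{proof}

\begin{corollary}\label{cor:K4}
A vertex $p$ that is adjacent to three pairwise adjacent small vertices has degree at least 7.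
\end{corollary}

\begin{proof}
Two of the three form a close pair whose common neighbors are $p$ and the third. By Corollary~\ref{cor:recognize}(ii) the pair is in configuration (C) with hub $p$, and (C1) applies.
\end{proof}

\section{Needy vertices}\label{sec:needy}

A vertex of degree $k\ge 7$ has charge $k-\frac{14}{3}\ge\frac k3$ and can send $\frac13$ to every neighbor. A vertex of degree 6 has only four thirds for six neighbors, so it must choose; it will pay its close small neighbors, whose number we can bound (Lemma~\ref{lem:six}). Accordingly, a neighbor $h$ of a small vertex $v$ is \emph{heavy} for $v$ if $\deg h\ge 7$, or if $\deg h=6$ and $h$ is close to $v$. In particular, every close neighbor of degree at least 6 is heavy. A small vertex with two heavy neighbors is paid in full. A small vertex is \emph{needy} if it has at most one heavy neighbor.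

A needy vertex has to collect the missing $\frac13$ or $\frac23$ mostly from vertices of degree 5, which own only $\frac13$ each. To decide whom it asks, we sort needy vertices into types. Each needy vertex is given the first type in the following list that applies to it, and, for T3, T5 and T6, one fixed labeled close pair.
\begin{itemize}
\item[T1:] no heavy neighbor; four close neighbors of degree 5.
\item[T2:] no heavy neighbor; exactly three close neighbors, all of degree 5. They form a triangle by Lemma~\ref{lem:close}.
\item[T3:] no heavy neighbor; it is the vertex $v$ of a close pair in configuration (O) with $\deg p=\deg q=\deg v'=5$.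
\item[T4:] one heavy neighbor; at least two close neighbors of degree 5.
\item[T5:] one heavy neighbor; it is the vertex $w$ of a close pair in configuration (B).
\item[T6:] one heavy neighbor; it is the vertex $v$ of a close pair in configuration (C) with $\deg q\in\{4,5\}$.
\end{itemize}

\begin{lemma}\label{lem:types}
Every needy vertex has a type.
\end{lemma}

\begin{proof}
Let $u$ be needy. Suppose first that $u$ has no close small neighbor. Then its three or four close neighbors are big, and those that are not heavy have degree 5. With one heavy neighbor, at least two close neighbors have degree 5, which is T4. With no heavy neighbor, T1 or T2 applies.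

Now let $u$ belong to a close pair, and take a labeling as in Lemma~\ref{lem:config}. If $p\sim q$, then $p$ and $q$ are close to both $v$ and $w$: for instance, $p$ and $v$ have the common neighbors $w$ and $q$. So (A) would give $u$ two heavy neighbors and does not occur.

In (O) let $u=v$ by symmetry. Each of $p,q$ has the common neighbors $w,v'$ with $v$, and $v'$ has the common neighbors $p,q$ with $v$, so $p,q,v'$ are close to $v$. If $v'$ were small, $p$ and $q$ would be heavy by (O$^+$). So $p,q,v'$ are big, and those that are not heavy have degree 5. This gives T4 if $v$ has a heavy neighbor and T3 if not.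

In (B) the vertex $p$ is heavy for $v$ and $w$. If $u=w$, the description of T5 applies. If $u=v$, then $q$ is close of degree 5, and $v'$ is close (common neighbors $p,q$), big by (B$^+$) and not heavy, so of degree 5. This is T4.

In (C) let $u=v$ by symmetry. The hub $p$ is heavy, so the close neighbor $q$ is not, and $\deg q\le 5$. The description of T6 applies.
\end{proof}

In T5 and T6 the heavy neighbor is $p$. We subdivide these types. Type T5 splits into T5a with $\deg p=6$ and T5b with $\deg p\ge 7$. In T6 the private neighbor $v'$ is not heavy, so $\deg v'\le 6$, and $v'$ is not close to $v$ if $\deg v'=6$. The subtypes are: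
\begin{itemize}
\item[T6a:] $q$ is small. By (C1), $\deg p\ge 7$ and $\deg v'\in\{5,6\}$.
\item[T6b:] $\deg q=5$ and $\deg p=6$. By (C2), $v'$ and $w'$ are big.
\item[T6c:] $\deg q=5$, $\deg p\ge 7$, and $v'$ is big, so $\deg v'\in\{5,6\}$.
\item[T6d:] $\deg q=5$, $\deg p\ge 7$, and $v'$ is small.
\end{itemize}

A vertex of type T2 or T3 needs $\frac23$ and will ask three neighbors of degree 5. If each gave $\frac16$ it would get only $\frac12$, so one of the three must give its whole charge $\frac13$. It can do so only if nobody else asks it. The next two lemmas find such a neighbor. For T3 it is $v'$, as in Example~\ref{ex:calibrate}. The proof is the only place where (H2) is used for a vertex of degree 5.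

\begin{lemma}\label{lem:T3}
If $v$ has type \textup{T3}, then $v'$ has the three big neighbors $p,q,w'$, and $v$ is the only close small neighbor of $v'$.
\end{lemma}

\begin{proof}
Since $\deg p=5$, the vertex $w'$ is big by (O$^+$). Write $N(p)=\{v,w,v',w',p'\}$ and $N(q)=\{v,w,v',w',q'\}$. For $A=\{v,w,p,q\}$ we have $N(A)\subseteq\{v',w',p',q'\}$. So $p'\ne q'$, and $v'$ has a neighbor $y\notin N[A]$. Write $N(v')=\{v,p,q,z,y\}$. The vertex $y$ is not adjacent to $v,p,q$, so it has at most one neighbor in $N(v')$ and is not close to $v'$. By (H2) and (P1), $\{v,p,q,z\}$ contains a cycle. Here $p\not\sim q$, and $z\not\sim v$ because $z\notin\{p,q,v'\}$ and $z\ne w$ (as $v'\not\sim w$). By (P2), $z\in N(p)\cap N(q)=\{v,w,v',w'\}$, so $z=w'$. Thus $N(v')$ consists of $v$, the big vertices $p,q,w'$, and $y$.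
\end{proof}

Let $v$ have type T2. A vertex of the triangle in $N(v)$ is \emph{clean} if $v$ is its only close small neighbor.

\begin{lemma}\label{lem:T2}
If $v$ has type \textup{T2}, then the triangle in $N(v)$ has a clean vertex.
\end{lemma}

\begin{proof}
Let $N(v)=\{a,b,c,d\}$, where $bcd$ is the triangle of vertices of degree 5 and $a$ is not close to $v$. We first note:
\begin{itemize}
\item[($\dagger$)] a small neighbor $u\ne v$ of $b$, $c$ or $d$ is not adjacent to $v$.
\end{itemize}
Otherwise $u=a$; then $t(v,a)=1$, and the common neighbor, which is one of $b,c,d$, has degree at least 6 by Lemma~\ref{lem:t}.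

Suppose that $b$ is not clean, and let $s\ne v$ be a close small neighbor of $b$. Write $N(b)=\{v,c,d,s,y\}$. By ($\dagger$), $s\not\sim v$, so $s$ has at least two neighbors in $\{c,d,y\}$. We show that $s$ is adjacent to only one of $c,d$ and that the other one is clean.

\emph{Step 1: $s$ is not adjacent to both $c$ and $d$.} Suppose it is. Write $b'=y$, $N(c)=\{v,b,d,s,c'\}$, $N(d)=\{v,b,c,s,d'\}$ and $N(s)=\{b,c,d,s'\}$. For $A=\{v,s,b,c,d\}$, the set $N(A)$ is listed by the five names $a,s',b',c',d'$, which denote vertices outside $A$, and by (E1) they denote at least four different vertices. Since $|N[\{b,c\}]|\le 7$, the set $W=N(\{b,c\})=\{v,s,d,b',c'\}$ contains a cycle. On $\{v,s,d\}$ we have the path $v\,d\,s$. A vertex of $\{b',c'\}$ is adjacent to $v$, $s$, $d$ only if it equals $a$, $s'$, $d'$, respectively. If $b'=c'$, then $a,s',d'$ differ from $b'$, so $b'$ is isolated in $G[W]$ and $W$ contains no cycle. If $b'\ne c'$, at most one of the names $a,s',d'$ denotes a vertex of $\{b',c'\}$, since otherwise $|N(A)|\le 3$. Then at most one edge joins the path $v\,d\,s$ to the pair $\{b',c'\}$, and again $W$ contains no cycle.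

So $s\sim y$, and by the symmetry between $c$ and $d$ we may assume $s\sim c$ and $s\not\sim d$. Write $N(c)=\{v,b,d,s,z\}$.

\emph{Step 2: $y\ne z$.} Suppose $y=z$. Then $N(\{b,c\})=\{v,d,s,y\}$, and by (E2) $v$ has a neighbor outside $\{b,c,v,d,s,y\}$, which must be $a$. So $v$ is adjacent only to $d$ in $\{v,d,s,y\}$. By (H3) and (P1), $dsy$ is a triangle, against $s\not\sim d$. Hence $y\ne z$, and the lists $N(b)$, $N(c)$ show $c\not\sim y$ and $b\not\sim z$.

\emph{Step 3: $N(s)=\{b,c,y,z\}$ and $y\sim z$.} Let $N(s)=\{b,c,y,s'\}$. Since $s\not\sim v,d$, the vertex $s'$ is not in $N(b)$. With $c\not\sim y$, (P2) gives $s'\sim c,y$. The only vertex of $N(c)\setminus\{v,d,b,s\}$ is $z$, so $s'=z$.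

For $A=\{v,b,c,s\}$ we now have $N(A)\subseteq\{a,d,y,z\}$. These vertices are distinct, and $d$ has a neighbor $d_0\notin N[A]$.

\emph{Step 4: $y$ and $z$ are big.} The situation is symmetric under the exchange of $(b,y)$ and $(c,z)$, so suppose that $y$ is small. Then $s,y$ is a close pair with the nonadjacent common neighbors $b,z$. By Corollary~\ref{cor:recognize}(i), the private neighbor $y'$ of $y$ is adjacent to $b$ and $z$, so $y'\in\{v,c,d\}$. Now $y\not\sim v$ because $y\ne a$, and $y\not\sim c$. So $y'=d$, and $N(d)=\{v,b,c,y,z\}\subseteq N[A]$, against the existence of $d_0$.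

\emph{Step 5: $d$ is clean.} Let $u\ne v$ be a close small neighbor of $d$. The set $N(d)$ consists of $v,b,c,u$ and one more vertex, $u$ has two neighbors in it, and $u\not\sim v$ by ($\dagger$). So $u\sim b$ or $u\sim c$. By Step 4 the small vertices of $N(b)\cup N(c)$ are $v$ and $s$, so $u=s$, against $s\not\sim d$.
\end{proof}

For every vertex of type T2 we fix one clean vertex, and for every vertex of type T4 we fix two close neighbors of degree 5.

\section{The rules}\label{sec:rules}

A vertex of degree 5 next to a vertex of degree at least 7 will be asked for more than $\frac13$, so rule R1 below also supports big vertices of degree at most 6. In one configuration even the resulting $\frac23$ may not suffice. A vertex $x$ is \emph{special with center $p$} if $N(x)=\{p,v,w,a,b\}$, where $\deg p\ge 8$, the vertices $v,w,a,b$ are small and adjacent to $p$, and $v\sim w$, $a\sim b$. The center is the only big neighbor of $x$.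

Starting from the charges $\deg x-\frac{14}{3}$, we apply the following rules.
\begin{itemize}
\item[R1.] Every vertex of degree at least 7 sends $\frac13$ to every neighbor of degree at most 6.
\item[R2.] Every vertex of degree 6 sends $\frac13$ to every close small neighbor.
\item[R3.] The center of a special vertex $x$ sends an additional $\frac23$ to $x$.
\item[R4.] Every needy vertex receives the \emph{gifts} listed in Table~\ref{tab:gifts} for its type.
\end{itemize}

\begin{table}[ht]
\centering
\begin{tabular}{lll}
\hline
type & gifts & degrees of the givers\\
\hline
T1 & $\frac16$ from each of the four neighbors & 5\\[2pt]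
T2 & $\frac13$ from the clean vertex, & \\
 & $\frac16$ from each other triangle vertex & 5\\[2pt]
T3 & $\frac13$ from $v'$, $\frac16$ from each of $p,q$ & 5\\[2pt]
T4 & $\frac16$ from each of the two fixed neighbors & 5\\[2pt]
T5a, T6b & $\frac16$ from $p$, $\frac16$ from $q$ & $6$ and $5$\\[2pt]
T5b, T6d & $\frac13$ from $q$ & 5\\[2pt]
T6a & $\frac13$ from $v'$ & 5 or 6\\[2pt]
T6c & $\frac16$ from $q$, $\frac16$ from $v'$ & 5, and 5 or 6\\[2pt]
\hline
\end{tabular}
\caption{The gifts of rule R4, in the notation of the type of the needy vertex.}\label{tab:gifts}
\end{table}

In T6a and T6d the needy vertex has only one big neighbor besides $p$, and that neighbor is asked for the missing $\frac13$. When $\deg p=6$, the vertex $q$ need not have a neighbor of degree at least 7, so half of the missing amount is taken from $p$, which has few small neighbors in this case. The gift from $p$ in T5a and T6b comes on top of the $\frac13$ of R2; we call it an \emph{extra gift}. Since a needy vertex has one type, it receives at most one gift from each neighbor.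

\medskip\noindent\emph{Small vertices.} A small vertex sends nothing and receives $\frac13$ from each heavy neighbor by R1 or R2. So it receives at least $\frac23$ if it is not needy. By the table, the gifts add up to $\frac23$ for T1--T3 and to $\frac13$ for T4--T6, where the heavy neighbor supplies the other $\frac13$. The final charge is nonnegative.

\medskip\noindent\emph{Vertices of degree $k\ge 7$.} Such a vertex $p$ sends at most $\frac k3$ by R1 and $\frac23 s$ by R3, where $s$ is the number of special vertices with center $p$. We claim that for distinct special vertices $x,x^*$ with center $p$, the five-element subsets $N[x]\setminus\{p\}$ and $N[x^*]\setminus\{p\}$ of $N(p)$ are disjoint. Their only big elements are $x$ and $x^*$, so a common element $v$ is small. It is adjacent to the big vertices $p,x,x^*$, so it has at most one small neighbor $w$. By the definition of special, $v$ has a small neighbor in $N(x)\cap N(p)$ and one in $N(x^*)$, so $w\sim p,x,x^*$ and $t(v,w)=3$, against Lemma~\ref{lem:t}. Hence $s\le\lfloor k/5\rfloor$, and $s=0$ if $k=7$. The final charge of $p$ is at least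
\[
k-\frac{14}{3}-\frac k3-\frac23 s=\frac23\,(k-7-s).
\]
This is 0 for $k=7$, it is nonnegative for $k=8,9$ where $s\le 1$, and for $k\ge 10$ we have $k-7-s\ge\frac45k-7>0$.

\medskip
For the degrees 5 and 6 we record what the table says from the point of view of the giver.

\begin{lemma}\label{lem:gifts}
Suppose that $x$ sends a gift to $u$.
\begin{itemize}
\item[(G1)] If $\deg x=6$, then either the gift is extra, $u$ is close to $x$, and $u$ has a small neighbor in $N(x)$; or $u$ is not close to $x$ and $x$ has a neighbor of degree at least 7.
\item[(G2)] If $\deg x=5$ and $x$ has no neighbor of degree at least 7, then $u$ is close to $x$; and if the gift is $\frac13$, then $u$ is the only close small neighbor of $x$.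
\item[(G3)] If $\deg x=5$, $x$ has a neighbor of degree at least 7, and the gift is $\frac13$, then either $x$ has at least three big neighbors; or $u$ has type \textup{T5b} or \textup{T6d} with $x=q$, and $u$ has a small neighbor in $N(x)$.
\end{itemize}
\end{lemma}

\begin{proof}
(G1) If $x=p$ in T5a or T6b, then $x$ is close to both vertices of the close pair, and the partner of $u$ lies in $N(x)$. Otherwise $x=v'$ in T6a or T6c. Then $x$ is not close to $u=v$, and $x\sim p$ with $\deg p\ge 7$.

(G2) In T5b, T6a, T6c and T6d every giver is adjacent to $p$ and $\deg p\ge 7$, so these types are excluded. The givers in T1, T2 and T4 are close by definition, those in T3 by the proof of Lemma~\ref{lem:types}, and $q$ in T5a and T6b because $p\sim q$. A gift of $\frac13$ comes from a clean vertex in T2 or from $v'$ in T3, where Lemma~\ref{lem:T3} applies.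

(G3) In T2, $x$ has two neighbors of degree 5 on the triangle and a neighbor of degree at least 7. In T3 it has the big neighbors $p,q,w'$ by Lemma~\ref{lem:T3}, and in T6a the big neighbors $p,w',q'$ by (C1). In T5b and T6d the partner of $u$ in the close pair is adjacent to $x=q$.
\end{proof}

\section{Vertices of degree six}\label{sec:six}

A vertex of degree 6 that gets no support from R1 can afford four payments under R2 and no more.

\begin{lemma}\label{lem:six}
A vertex $x$ of degree 6 with no neighbor of degree at least 7 has at most four close small neighbors.
\end{lemma}

\begin{proof}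
Suppose that $s_1,\dots,s_5$ are close small neighbors of $x$, and let $y$ be the sixth neighbor. Let $S$ be the set of small vertices in $N(x)$, so $N(x)\setminus S\subseteq\{y\}$. By Corollary~\ref{cor:K4}, $S$ contains no triangle. Each $s_i$ has two neighbors in $N(x)$, so it is adjacent to some $s_j$. We show that $y$ is big and that every adjacent pair $s_i,s_j$ has the common neighbor $y$. The pair has the common neighbor $x$, so $t(s_i,s_j)\in\{1,2\}$.

If $t(s_i,s_j)=1$, Lemma~\ref{lem:t} splits $N(x)$ into two triangles $s_iab$ and $s_jcd$. One of them avoids $y$ and lies in $S$, a contradiction. So $s_i,s_j$ is a close pair; let $z$ be the common neighbor other than $x$.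

Suppose $z\not\sim x$. We show that configuration (O) then spreads through the component $R$ of $G[S]$ that contains $s_i,s_j$, and that $R$ has too few neighbors. Call $r\in R$ \emph{good} if $r\sim z$ and $r$ has a neighbor $r'\in R$ with $r'\sim z$. The vertices $s_i,s_j$ are good. If $r$ is good, then $r,r'$ is a close pair with the nonadjacent common neighbors $x,z$, so $N(r)=\{r',x,z,r^*\}$ with $r^*\sim x,z$ by Corollary~\ref{cor:recognize}(i). Every neighbor of $r$ in $R$ is $r'$ or $r^*$; it is adjacent to $z$ and to $r$, so it is good. Since $R$ is connected, all of $R$ is good. For $r\in R$ the vertex $r^*\in N(x)$ lies in $R$ if it is small, so $N(R)\subseteq\{x,z\}\cup(N(x)\setminus S)$. If $|S|=5$, then $|R|\le 5$ and $|N(R)|\le 3$. If $|S|=6$, then $|R|\le 6$ and $|N(R)|\le 2$. Both cases contradict (E1); this is the one place where sets of six vertices are needed.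

So $z\in N(x)$. Since $S$ contains no triangle, $z$ is big, that is, $z=y$. Hence every $s_i$ is adjacent to $y$, and $\deg y\le 6$ gives $N(y)=\{x,s_1,\dots,s_5\}$. Now $|N[\{x,y\}]|=7$, and (H3) gives a cycle in $\{s_1,\dots,s_5\}$, with vertex set $R'$, say. The four neighbors of a vertex of $R'$ are $x$, $y$ and its two neighbors on the cycle. So $N(R')=\{x,y\}$, against (E1).
\end{proof}

Let $\deg x=6$, with initial charge $\frac43$. Only small neighbors receive charge from $x$. By R2 and (G1), a close one receives $\frac13$, or $\frac12$ if it gets an extra gift, and one that is not close receives at most $\frac13$.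

Suppose that $x$ sends no extra gift. If $x$ has a neighbor of degree at least 7, it has at least $\frac43+\frac13=\frac53$ at its disposal and at most five small neighbors, each receiving at most $\frac13$. Otherwise only close small neighbors receive charge, by (G1), and the total is at most $\frac43$ by Lemma~\ref{lem:six}.

Suppose that $x$ sends an extra gift, so $x=p$ for a vertex of type T5a or T6b. In T5a, (B$^+$) gives $N(x)=\{v,w,q,v',q',p'\}$ with $q,v',q'$ big and $p'\not\sim v,w$. In T6b, $N(x)=\{v,w,q,v',w',p'\}$ with $q,v',w'$ big and $p'\notin X$, so again $p'\not\sim v,w$. In both cases the small neighbors of $x$ lie in $\{v,w,p'\}$, and $p'$ has no small neighbor in $N(x)$. By (G1), $p'$ gets no extra gift. The total is at most $\frac12+\frac12+\frac13=\frac43$.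

\section{Vertices of degree five}\label{sec:five}

A vertex of degree 5 sends only gifts, each of $\frac16$ or $\frac13$.

\subsection*{No neighbor of degree at least 7}
Such a vertex $x$ has $\frac13$ to spend. By (G2), all recipients are close needy small neighbors, and a gift of $\frac13$ is the only gift of $x$. If all gifts are $\frac16$, the following lemma bounds the total by $\frac13$.

\begin{lemma}\label{lem:five}
A vertex $x$ of degree 5 with no neighbor of degree at least 7 has at most two close needy small neighbors.
\end{lemma}

\begin{proof}
Suppose that it has three.

\emph{Case 1: two small neighbors of $x$ are adjacent.} They have the common neighbor $x$ of degree 5, so they form a close pair by Lemma~\ref{lem:t}. Take a labeling as in Lemma~\ref{lem:config}; then $x\in\{p,q\}$, and (A) is impossible.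

\emph{Configuration \textup{(O)}.} By symmetry $x=p$, and $N(x)=\{v,w,v',w',x'\}$ with $x'\notin X$. By (O$^+$), $v'$ and $w'$ are big, so $x'$ is a close needy small neighbor of $x$. Since $x'\not\sim v,w$, closeness gives $x'\sim v',w'$; let $N(x')=\{x,v',w',y\}$. We show that $v'$ and $w'$ are heavy for $x'$. For $A=\{v,w,x,x'\}$ we have $N(A)\subseteq\{q,v',w',y\}$. So $y\notin X$, and $v',w'$ have neighbors outside $N[A]$. Since $|N[\{x,x'\}]|=7$, the set $\{v,w,v',w',y\}$ contains a cycle. The edges at $v$ and $w$ in this set form the path $v'\,v\,w\,w'$, so $v'\sim w'$ or $y\sim v',w'$. In either case $v'$ is adjacent to $v,x,q,x'$, to $w'$ or $y$, and to a vertex outside $N[A]$, so $\deg v'\ge 6$; and $v'$ has two common neighbors with $x'$, namely $x$ and one of $w',y$. The same holds for $w'$ with $(v,v')$ and $(w,w')$ exchanged. So $x'$ is not needy, a contradiction.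

\emph{Configuration \textup{(B)}.} Here $x=q$, and $\deg p=6$ because $p\sim x$. By (B$^+$), the neighbors $p,v',q'$ of $x$ are big, so $x$ has only two small neighbors.

\emph{Configuration \textup{(C)}.} Again $x=q$ and $\deg p=6$, and $v',w'$ are big by (C2). Write $N(p)=\{v,w,x,v',w',p'\}$ and $N(x)=\{v,w,p,a,b\}$, where $a$ is small and close to $x$. Since $a\ne v',w'$, we have $a\not\sim v,w$, so $a\sim p,b$ and $a=p'$. For $A=\{v,w,p,x\}$ we have $N(A)\subseteq\{v',w',a,b\}$, so $b\ne v',w'$ and $b\not\sim p$. Let $N(a)=\{p,x,b,y\}$. Then $y\ne v,w$, so $y\not\sim x$, and (P2) gives $y\sim p$. Hence $y\in\{v',w'\}$ and $N(\{v,w,p,x,a\})=\{v',w',b\}$, against (E1).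

\emph{Case 2: the small neighbors of $x$ are pairwise nonadjacent.} Let $N(x)=\{v_1,v_2,v_3,a,b\}$ with $v_1,v_2,v_3$ close, needy and small. Each $v_i$ has two neighbors in $N(x)$, which must be $a$ and $b$; hence $a,b$ are big. Write $N(v_i)=\{x,a,b,r_i\}$. Then $r_i\notin N(x)$.

Suppose $a\not\sim b$. By (P2), $r_i\sim a,b$ for all $i$. Let $R=\{r_1,r_2,r_3\}$ and $A=\{x,v_1,v_2,v_3\}$, so $N(A)=\{a,b\}\cup R$ and $|R|\ge 2$ by (E1). The vertex $a$ is adjacent to all of $A\cup R$. If $|R|=3$, then $\deg a\ge 7$. If $|R|=2$, then (E2) gives $a$ a further neighbor, and $\deg a\ge 4+2+1=7$. Both contradict the hypothesis on $x$.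

Suppose $a\sim b$. Then $a,b$ are close to each $v_i$ and have degree 5 or 6. They do not both have degree 6, as $v_1$ is needy; say $N(b)=\{x,a,v_1,v_2,v_3\}$. If $\deg a=5$, then $N(\{x,a,b\})=\{v_1,v_2,v_3\}$, against (E1). So $N(a)=\{x,b,v_1,v_2,v_3,a'\}$ with $a'\not\sim x$, and $|N[\{a,b\}]|=7$. By (H3) the set $\{x,v_1,v_2,v_3,a'\}$ contains a cycle. Without $a'$ it induces a star with center $x$, so $a'\sim v_i,v_j$ for some $i\ne j$, that is, $r_i=r_j=a'$. With $\{i,j,k\}=\{1,2,3\}$ we get $N(\{x,a,b,v_i,v_j\})=\{a',v_k\}$, against (E1).
\end{proof}

\subsection*{A neighbor of degree at least 7}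
Now $x$ has at least $\frac13+\frac13=\frac23$ to spend and at most four small neighbors. If all gifts are $\frac16$, or if $x$ has at least three big neighbors, the total is at most $\frac23$. So assume that some gift is $\frac13$ and that $x$ has at most two big neighbors. By (G3):
\begin{itemize}
\item[($\ddagger$)] every recipient of $\frac13$ has type T5b or T6d with $x=q$ and has a small neighbor in $N(x)$.
\end{itemize}

\emph{Some recipient has type \textup{T5b}.} The recipient is $w$, and $N(x)=\{v,w,p,v',q'\}$ with $\deg p\ge 7$ and $v'$ big by (B$^+$). It suffices to show that $v$ and $q'$ receive at most $\frac16$ each, for then the total is at most $\frac13+\frac16+\frac16$. Let $u\in\{v,q'\}$ be needy. It is adjacent to the three pairwise adjacent vertices $x,p,v'$, which are therefore close to $u$, and $p$ is heavy. So $v'$ is not heavy, $\deg v'=5$, and $u$ has one heavy neighbor and the close neighbors $x,v'$ of degree 5. By the order of the types, $u$ has type T4, where gifts are $\frac16$.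

\emph{Some recipient has type \textup{T6d}.} The recipient is $v$, and $N(x)=\{v,w,p,a,b\}$ with $\deg p\ge 7$ and $v'$ small. By (C2), $w'$ is big, $v'\not\sim x$, and $N(v')=\{v,p,w',v''\}$.

First, $w$ receives at most $\frac16$. Otherwise it has type T5b or T6d by ($\ddagger$). Its neighbors $p,x,w'$ are big, so the close pair in its type is $\{v,w\}$. In T5b the private neighbor of the partner is big by (B$^+$), but $v'$ is small. In T6d the private neighbor of the needy vertex is small, but $w'$ is big.

Next, no small vertex $u\in\{a,b\}$ is adjacent to $v$ or $w$. Indeed, $N(v)=\{w,p,x,v'\}$ and $N(w)=\{v,p,x,w'\}$, while $u\ne v'$ as $v'\not\sim x$, and $u\ne w'$ as $w'$ is big. If only one of $a,b$ is small, it has no small neighbor in $N(x)$, so it receives at most $\frac16$ by ($\ddagger$), and the total is at most $\frac13+\frac16+\frac16$. Since $x$ has at most two big neighbors, the remaining case is that $a$ and $b$ are both small. We show that $x$ is then special with center $p$.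

The set $N[\{v,x\}]$ has seven elements, so $W=N(\{v,x\})=\{w,p,v',a,b\}$ contains a cycle. Since $w'\notin\{a,b\}$, the vertex $w$ is adjacent in $W$ only to $p$. Also $v''\notin\{a,b\}$: otherwise $v''$ would be adjacent to $p,v',w',x$ and, by (C2), to a vertex outside $X\cup\{v''\}$, and would be big. So $v'$ is adjacent in $W$ only to $p$. By (P1), $pab$ is a triangle.

It remains to prove $\deg p\ge 8$. The vertices $a,b$ form a close pair with the common neighbors $p\sim x$, so it is not in configuration (O), and not in (A) because $\deg x=5$. In (B), $x$ would be the common neighbor of degree 5, and by (B$^+$) it would be adjacent to a big private neighbor; but $p$ is the only big vertex in $N(x)$. So the pair is in configuration (C), its hub is $p$, and the private neighbors $a',b'$ of $a,b$ are adjacent to $p$. Let $A=\{v,w,a,b,x\}$. Then $N(A)\subseteq\{p,v',w',a',b'\}$, so $p$ is adjacent to all other vertices of $N(A)$, at least three by (E1), and to the five vertices of $A$. Hence $\deg p\ge 8$.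

So $x$ is special. It has $\frac13+\frac13+\frac23=\frac43$ at its disposal by R1 and R3, and its four small neighbors receive at most $\frac13$ each.

\begin{proof}[Proof of Theorem~\ref{thm:local}]
Sections~\ref{sec:rules}--\ref{sec:five} show that after R1--R4 every vertex has nonnegative charge. The rules preserve the total charge, so $2e(G)-\frac{14}{3}n=\sum_{x\in V}\bigl(\deg x-\frac{14}{3}\bigr)\ge 0$, that is, $e(G)\ge\frac73 n$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BCF}
F. Botler, Y. S. Couto, C. G. Fernandes, E. F. de Figueiredo, R. G\'omez, V. F. dos Santos, C. M. Sato,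
\emph{Extremal Problems on Forest Cuts and Acyclic Neighborhoods in Sparse Graphs},
arXiv:2411.17885 (2024).
\end{thebibliography}
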